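\title{Attached primes of local cohomology and the failure of deformation of F-injectivity}

\begin{abstract}
Let $(R,\mathfrak m)$ be a Noetherian local ring of characteristic $p>0$ and let $x\in\mathfrak m$ be a nonzerodivisor such that $R/(x)$ is F-injective. We show that $\mathfrak m$ can be an attached prime of a local cohomology module $H^i_{\mathfrak m}(R)$, which answers a question of De Stefani and Ma in the negative. Examples exist in dimension $4$ over every residue field of characteristic $p$ and in dimension $3$ over every imperfect one; there are none in dimension at most $2$. The same construction gives rings $R$ that are not F-injective although $R/(x)$ is. The rings are obtained by gluing the two coordinate axes of a plane along an automorphism that is trivial modulo $x$; the invariants and coinvariants of this automorphism then appear in local cohomology.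
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, rings are commutative and Noetherian with identity, and $p$ is a prime number. Let $(R,\mathfrak m)$ be a local ring of characteristic $p$. The Frobenius endomorphism $r\mapsto r^p$ of $R$ induces an additive map $F\colon H^i_{\mathfrak m}(R)\to H^i_{\mathfrak m}(R)$ with $F(r\eta)=r^pF(\eta)$ on each local cohomology module; its construction is recalled in Section~\ref{sec:prelim}. The ring $R$ is \emph{F-injective} if $F$ is injective on $H^i_{\mathfrak m}(R)$ for every $i$.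

The modules $H^i_{\mathfrak m}(R)$ are Artinian, and Artinian modules have a theory dual to primary decomposition. A nonzero $R$-module $N$ is \emph{secondary} if for every $r\in R$ multiplication by $r$ on $N$ is either surjective or nilpotent. Then $\mathfrak p=\sqrt{\operatorname{ann}_RN}$ is a prime ideal, and $N$ is called $\mathfrak p$-secondary. Every Artinian module $M$ has a representation $M=M_1+\dots+M_n$ with $M_j$ a $\mathfrak p_j$-secondary submodule that is \emph{irredundant}: the $\mathfrak p_j$ are pairwise distinct and no $M_j$ can be omitted. The set $\{\mathfrak p_1,\dots,\mathfrak p_n\}$ does not depend on the irredundant representation. It is the set $\operatorname{Att}(M)$ of \emph{attached primes} of $M$, and $\operatorname{Att}(0)=\emptyset$. The following question is posed in \cite{DM}.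

\begin{quote}
\emph{Let $(R,\mathfrak m)$ be a local ring of characteristic $p$ and let $x\in\mathfrak m$ be a nonzerodivisor. If $R/(x)$ is F-injective, is $\mathfrak m\notin\operatorname{Att}(H^i_{\mathfrak m}(R))$ for all $i$?}
\end{quote}

For an Artinian module $M$, the condition $\mathfrak m\notin\operatorname{Att}(M)$ means that $\mathfrak mM=M$, or equivalently that $M$ has no nonzero quotient of finite length (Lemma~\ref{lem:att}). To see why one asks for it, consider the long exact sequence of $0\to R\xrightarrow{x}R\to R/(x)\to0$, which is the evident bridge from $R/(x)$ to $R$. It breaks into short exact sequences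
\[
0\to H^{i-1}_{\mathfrak m}(R/x)\to H^i_{\mathfrak m}(R)\xrightarrow{\,x\,}H^i_{\mathfrak m}(R)\to0
\]
exactly when $x$ acts surjectively on every $H^i_{\mathfrak m}(R)$, and in that case F-injectivity passes from $R/(x)$ to $R$ (Remark~\ref{rem:lift}). Since $xM=M$ forces $\mathfrak mM=M$, the question asks whether F-injectivity of $R/(x)$ guarantees at least a necessary condition for this surjectivity. The simplest cases suggest that it does. If $R$ is Cohen--Macaulay, only the top local cohomology module is nonzero, and $x$ always acts surjectively on it (Lemma~\ref{lem:top}). The answer is also positive if the residue field is perfect and the lower local cohomology modules of $R/(x)$ have finite length (Theorem~\ref{thm:pos}(b)). In general, however, the answer is negative.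

\begin{theorem}\label{thm:att}
Let $k$ be a field of characteristic $p>0$.
\begin{enumerate}
\item[(I)] If $k$ is not perfect, there are a $3$-dimensional local ring $(R,\mathfrak m)$ with residue field $k$ and a nonzerodivisor $x\in\mathfrak m$ such that $R/(x)$ is F-injective and $\mathfrak m\in\operatorname{Att}(H^2_{\mathfrak m}(R))$.
\item[(II)] For arbitrary $k$, there are a $4$-dimensional local ring $(R,\mathfrak m)$ with residue field $k$ and a nonzerodivisor $x\in\mathfrak m$ such that $R/(x)$ is F-injective and $\mathfrak m\in\operatorname{Att}(H^3_{\mathfrak m}(R))$.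
\end{enumerate}
\end{theorem}

\begin{theorem}[F-injectivity does not deform]\label{thm:def}
The ring in Theorem~\ref{thm:att}(I) can be chosen not to be F-injective. Also, for every field $k$ of characteristic $p$ there are a $4$-dimensional local ring $R$ with residue field $k$ and a nonzerodivisor $x$ in its maximal ideal such that $R/(x)$ is F-injective but $R$ is not.
\end{theorem}

A submodule $N$ of $H^j_{\mathfrak m}(R)$ is \emph{$F$-stable} if $F(N)\subset N$; then $F$ acts on $H^j_{\mathfrak m}(R)/N$. The ring $R$ is \emph{F-anti-nilpotent} if $F$ is injective on $H^j_{\mathfrak m}(R)/N$ for all $j$ and all $F$-stable submodules $N$.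

\begin{theorem}\label{thm:pos}
Let $(R,\mathfrak m)$ be a local ring of characteristic $p$ and $x\in\mathfrak m$ a nonzerodivisor.
\begin{enumerate}
\item[(a)] If the $R$-module $H^{i-1}_{\mathfrak m}(R/x)$ is generated by $F(H^{i-1}_{\mathfrak m}(R/x))$, then $xH^i_{\mathfrak m}(R)=H^i_{\mathfrak m}(R)$, so $\mathfrak m\notin\operatorname{Att}(H^i_{\mathfrak m}(R))$.
\item[(b)] If $R/x$ is F-anti-nilpotent, then $\mathfrak m\notin\operatorname{Att}(H^i_{\mathfrak m}(R))$ for all $i$. The same holds if $R/\mathfrak m$ is perfect, $R/x$ is F-injective, and $H^j_{\mathfrak m}(R/x)$ has finite length for all $j<\dim R/x$. In the latter statement the word ``perfect'' cannot be dropped.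
\item[(c)] If $\dim R\le2$ and $R/x$ is F-injective, then $\mathfrak m\notin\operatorname{Att}(H^i_{\mathfrak m}(R))$ for all $i$. So the dimension $3$ in Theorem~\ref{thm:att}(I) is minimal.
\end{enumerate}
\end{theorem}

We prove Theorem~\ref{thm:pos} first, because part (a) tells us where a counterexample must live: $F$ has to be injective on some $H^{i-1}_{\mathfrak m}(R/x)$ while its image fails to generate that module. Section~\ref{sec:model} shows the idea of the counterexamples for $p=2$, and Sections~\ref{sec:ring}--\ref{sec:coinv} carry it out.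

\section{Attached primes, \v{C}ech complexes and Frobenius}\label{sec:prelim}

\begin{lemma}\label{lem:att}
Let $M$ be an Artinian module over a local ring $(R,\mathfrak m)$. Then $\mathfrak m\in\operatorname{Att}(M)$ if and only if $\mathfrak mM\ne M$, if and only if $M$ has a nonzero quotient of finite length.
\end{lemma}

\begin{proof}
Let $M=\sum_jM_j$ be an irredundant representation with $M_j$ being $\mathfrak p_j$-secondary. If no $\mathfrak p_j$ equals $\mathfrak m$, pick $r_j\in\mathfrak m\setminus\mathfrak p_j$. It is not nilpotent on $M_j$, so $r_jM_j=M_j$, and $\mathfrak mM=M$. If $\mathfrak p_1=\mathfrak m$, then $Q=M/\sum_{j\ge2}M_j$ is nonzero by irredundance and is a quotient of $M_1$, so it is killed by a power of $\mathfrak m$. Hence $\mathfrak mQ\ne Q$ and $\mathfrak mM\ne M$. For the second equivalence, $M/\mathfrak mM$ is an Artinian vector space and so has finite length, while a nonzero module $Q$ of finite length has $\mathfrak mQ\ne Q$ by Nakayama's lemma.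
\end{proof}

\subsection*{\v{C}ech complexes}
Let $D$ be a ring, $s=(s_1,\dots,s_n)$ a sequence in $D$, and $N$ a $D$-module. The \v{C}ech complex $\check C(s;N)$ has $\bigoplus_{|I|=t}N_{s_I}$ in degree $t$, where $I\subset\{1,\dots,n\}$ and $s_I=\prod_{i\in I}s_i$. The component $N_{s_I}\to N_{s_{I\cup\{j\}}}$ of the differential is the localization map times $(-1)^{\#\{i\in I:\,i<j\}}$. The cohomology is the local cohomology $H^j_{(s)}(N)$. Each of its elements is killed by a power of the ideal $(s)$. If $D\to D'$ is a ring homomorphism and $N$ is a $D'$-module, the complex is the same whether $s$ or its image in $D'$ is used. For a subsequence $s'$ of $s$, the summands indexed by the sets $I$ not contained in $s'$ form a subcomplex, and the quotient is $\check C(s';N)$ with its own signs. We call $\check C(s;N)\to\check C(s';N)$ the \emph{projection}; it is functorial in $N$.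

\begin{lemma}\label{lem:cech}
\begin{enumerate}
\item[(a)] If $s'$ is a subsequence of $s$ and $\sqrt{(s')}=\sqrt{(s)}$, the projection $\check C(s;N)\to\check C(s';N)$ is a quasi-isomorphism.
\item[(b)] If a member of $s$ acts on $N$ as $0$, omitting it does not change $\check C(s;N)$.
\item[(c)] For a sequence $y$ and an element $z$, the two projections $\check C(y,z,z;N)\to\check C(y,z;N)$ induce the same map on cohomology.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Omit the members one at a time, so that $s'$ arises from $s$ by omitting one element $t\in\sqrt{(s')}$. Up to signs and a shift the kernel of the projection is $\check C(s';N)_t$, whose cohomology $H^j_{(s')}(N)_t$ vanishes because every element of $H^j_{(s')}(N)$ is killed by a power of $t$.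

(b) The localizations at products involving that member are zero.

(c) Call the two copies $z_1,z_2$. Define $\iota\colon\check C(y,z;N)\to\check C(y,z_1,z_2;N)$ as the identity on the summand indexed by $I\subset y$, and as $m\mapsto(m,m)$ from the summand $I\cup\{z\}$ to the summands $I\cup\{z_1\}$ and $I\cup\{z_2\}$. The differential of $(m,m)$ has component $(-1)^{|I|+1}m+(-1)^{|I|}m=0$ in the summand $I\cup\{z_1,z_2\}$, and its other components match those of the differential of $m$, so $\iota$ is a morphism of complexes. It is a section of both projections. These are quasi-isomorphisms by (a), so both induce the inverse of the map induced by $\iota$.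
\end{proof}

We use the following textbook facts for a local ring $(R,\mathfrak m)$ of dimension $n$. We have $H^j_{\mathfrak m}(R)=0$ for $j>n$ and for $j<\operatorname{depth}R$, so only $H^n_{\mathfrak m}(R)$ can be nonzero if $R$ is Cohen--Macaulay; and $\operatorname{depth}R\ge1$ if and only if $H^0_{\mathfrak m}(R)=0$. If $x\in\mathfrak m$ is a nonzerodivisor, then $\dim R/x=n-1$ and $\operatorname{depth}R/x=\operatorname{depth}R-1$. Regular local rings are Cohen--Macaulay domains.

\begin{lemma}\label{lem:top}
Let $(R,\mathfrak m)$ be a local ring of dimension $n$ and $x\in\mathfrak m$ a nonzerodivisor. Then $xH^n_{\mathfrak m}(R)=H^n_{\mathfrak m}(R)$.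
\end{lemma}

\begin{proof}
The cokernel of $x$ on $H^n_{\mathfrak m}(R)$ embeds in $H^n_{\mathfrak m}(R/x)$, which is $0$ since $\dim R/x=n-1$.
\end{proof}

\subsection*{Frobenius}
We need the Frobenius action not only for rings but also for ideals and similar objects without identity. Let $D$ have characteristic $p$. A \emph{$D$-module with $p$-th powers} is a $D$-submodule $N$ of a $D$-algebra $D'$ such that $m^p\in N$ for all $m\in N$. The map $F\colon m/s_I^t\mapsto m^p/s_I^{pt}$ on $N_{s_I}\subset D'_{s_I}$ is the restriction of the Frobenius of $D'_{s_I}$. It is additive and commutes with the differential of $\check C(s;N)$, because $(-1)^p=-1$ in characteristic $p$. This defines $F$ on $H^j_{(s)}(N)$, with $F(a\eta)=a^pF(\eta)$ for $a\in D$. Projections commute with $F$. If $(s)$ and $(s')$ have the same radical, Lemma~\ref{lem:cech}(a) applied to $\check C(s;N)\leftarrow\check C(s,s';N)\to\check C(s';N)$ shows that $F$ does not depend on the sequence. For $N=D=R$ local and $\sqrt{(s)}=\mathfrak m$, this is the action in the definition of F-injectivity.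

A short exact sequence of modules with $p$-th powers whose maps commute with $p$-th powers gives a short exact sequence of \v{C}ech complexes commuting with $F$. Its long exact sequence is $F$-equivariant, including the connecting maps: if $\zeta$ lifts a cocycle $\xi$, then $F(\zeta)$ lifts $F(\xi)$. We also use that if $0\to N_1\to N_2\to N_3\to0$ is an $F$-equivariant exact sequence and $F$ is injective on $N_1$ and $N_3$, then $F$ is injective on $N_2$.

\begin{lemma}\label{lem:mono}
Let $(A',\mathfrak n')$ be a Cohen--Macaulay local ring of characteristic $p$ with system of parameters $y=(y_1,\dots,y_\delta)$, let $C$ be an $A'$-algebra that is a finite free $A'$-module, and put $H=H^\delta_{\mathfrak n'}(C)$. Let $\varepsilon\in\{0,1\}$ and $N=(z_1\cdots z_n)^\varepsilon\,C[z_1,\dots,z_n]$. Then $\check C(y,z_1,\dots,z_n;N)$ has cohomology only in degree $\delta+n$, where it is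
\[
\bigoplus_{a_1,\dots,a_n\ge1-\varepsilon}H\,z_1^{-a_1}\cdots z_n^{-a_n},\qquad F(\eta\,z^{-a})=F(\eta)\,z^{-pa}.
\]
Here $\eta z^{-a}$ is the class of $bz^{-a}$ when $\eta$ is the class of $b\in C_{y_1\cdots y_\delta}$.
\end{lemma}

\begin{proof}
The complex is $\mathbb Z^n$-graded by the exponents of the $z_i$. In degree $e\in\mathbb Z^n$ the module $N_{z_I}$ is $Cz^e$ if $e_i\ge\varepsilon$ for all $i\notin I$, and $0$ otherwise. If $e_i\ge\varepsilon$ for some $i$, this condition does not depend on whether $i\in I$, so the degree $e$ part of the complex is, up to signs, the cone of an identity map, and it is exact. If $e_i<\varepsilon$ for all $i$, only $I=\{1,\dots,n\}$ survives, and the degree $e$ part is $\check C(y;C)z^e$ shifted by $n$. Its only cohomology is $Hz^e$, since $C$ is free over the Cohen--Macaulay ring $A'$. Finally $(bz^{-a})^p=b^pz^{-pa}$.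
\end{proof}

The case $\varepsilon=1$ is the reason for working with ideals: the exponent $a=0$ occurs, so $H$ itself, with its own Frobenius, is a summand of the local cohomology of $zC[z]$ and of $uvC[u,v]$.

\section{When Frobenius generates: proof of Theorem~\ref{thm:pos}}\label{sec:pos}

\begin{proof}[Proof of (a)]
Put $N=H^{i-1}_{\mathfrak m}(R/x)$. We must show that $H^i_{\mathfrak m}(R)\to H^i_{\mathfrak m}(R/x)$ is zero. The link between $F$ and this map is that powers of the Frobenius of $R/x$ factor through the thickenings $R/x^\ell$.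

First, $F^e(N)$ generates $N$ for every $e\ge1$: from $N=R\,F^e(N)$ we get $F(N)\subset R\,F^{e+1}(N)$, hence $N=R\,F(N)\subset R\,F^{e+1}(N)$. The $e$-th power of the Frobenius of $R/x$ factors as
\[
R/x\xrightarrow{\ \varphi_e\ }R/x^{p^e}\xrightarrow{\ \pi_e\ }R/x ,
\]
where $\pi_e$ is the projection and $\varphi_e(r)=r^{p^e}$ is well defined because $(r+xr')^{p^e}=r^{p^e}+x^{p^e}r'^{\,p^e}$. Passing to \v{C}ech complexes, the image of the $R$-linear map $H^{i-1}_{\mathfrak m}(R/x^{p^e})\to N$ contains $F^e(N)$, so it contains $R\,F^e(N)=N$. Since $\pi_e$ factors through $R/x^\ell$ for $1\le\ell\le p^e$, the map $H^{i-1}_{\mathfrak m}(R/x^\ell)\to N$ is onto for every $\ell\ge1$.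

The long exact sequence of $0\to R/x^\ell\xrightarrow{x}R/x^{\ell+1}\to R/x\to0$ now shows that $H^i_{\mathfrak m}(R/x^\ell)\xrightarrow{x}H^i_{\mathfrak m}(R/x^{\ell+1})$ is injective for all $\ell$. Composing, $x^{\ell-1}\colon H^i_{\mathfrak m}(R/x)\to H^i_{\mathfrak m}(R/x^\ell)$ is injective. Let $\eta\in H^i_{\mathfrak m}(R)$ have image $\bar\eta\in H^i_{\mathfrak m}(R/x)$. This injective map sends $\bar\eta$ to the image of $x^{\ell-1}\eta$ in $H^i_{\mathfrak m}(R/x^\ell)$, and $x^{\ell-1}\eta=0$ for $\ell\gg0$. So $\bar\eta=0$, which means $\eta\in xH^i_{\mathfrak m}(R)$. Lemma~\ref{lem:att} gives the last assertion.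
\end{proof}

\begin{proof}[Proof of (b)]
Let $R/x$ be F-anti-nilpotent and $N=H^j_{\mathfrak m}(R/x)$. The submodule $R\,F(N)$ is $F$-stable, since $F(rF(\eta))=r^pF(F(\eta))$, and $F$ is zero on $N/R\,F(N)$. By hypothesis $F$ is also injective there, so $N=R\,F(N)$. Part (a) applies for all $i$.

Now let $k=R/\mathfrak m$ be perfect, $R/x$ F-injective, and $N=H^j_{\mathfrak m}(R/x)$ of finite length for $j<\dim R/x$. For $e\gg0$ we have $r^{p^e}N=0$ for all $r\in\mathfrak m$, so $F^e(\mathfrak mN)=0$, and $\mathfrak mN=0$ by injectivity. Thus $N$ is a finite-dimensional $k$-vector space, with basis $\eta_1,\dots,\eta_n$ say. Since $k=k^p$, the image $F(N)$ is a subspace, and a relation $\sum a_l^pF(\eta_l)=0$ reads $F(\sum a_l\eta_l)=0$ and forces all $a_l=0$. Hence $F(N)=N$. Part (a) covers $i\le\dim R/x=\dim R-1$, Lemmas~\ref{lem:top} and~\ref{lem:att} cover $i=\dim R$, and $H^i_{\mathfrak m}(R)=0$ for $i>\dim R$. That ``perfect'' cannot be dropped is shown in Example~\ref{ex:I}.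
\end{proof}

\begin{proof}[Proof of (c)]
We have $\dim R\ge1$ because $\mathfrak m$ contains a nonzerodivisor, so $\dim R/x\in\{0,1\}$. We show that $R/x$ is Cohen--Macaulay. This is automatic in dimension $0$. If $\dim R/x=1$, let $\eta\in H^0_{\mathfrak m}(R/x)\subset R/x$, say $\mathfrak m^t\eta=0$. Then $\eta$ is not a unit, since $R/x$ is not Artinian, so $\eta^{t+1}=0$. Thus $F^e(\eta)=\eta^{p^e}=0$ for $e\gg0$, and $\eta=0$ by F-injectivity. So $R/x$ has depth $1$. In both cases $R$ is Cohen--Macaulay, only $H^{\dim R}_{\mathfrak m}(R)$ is nonzero, and Lemmas~\ref{lem:top} and~\ref{lem:att} apply.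
\end{proof}

\begin{remark}\label{rem:lift}
If $R/x$ is F-injective and $x$ is surjective on every $H^i_{\mathfrak m}(R)$, then $R$ is F-injective. Indeed, the connecting map $\partial\colon H^{i-1}_{\mathfrak m}(R/x)\to H^i_{\mathfrak m}(R)$ is then injective with image the kernel of $x$. It satisfies $\partial F=x^{p-1}F\partial$: if $\zeta$ lifts a cocycle and has differential $x\theta$, then $F(\zeta)$ has differential $x\cdot x^{p-1}F(\theta)$. The kernel of $F$ on $H^i_{\mathfrak m}(R)$ is a submodule. If it is nonzero, it contains a nonzero element killed by $x$, say $\partial\xi$. Then $\partial F(\xi)=x^{p-1}F(\partial\xi)=0$, so $F(\xi)=0$ and $\xi=0$, a contradiction.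
\end{remark}

By part (a), a counterexample needs a module on which $F$ is injective while its image does not generate. Purely inseparable extensions supply such modules. If $\mu\in k\setminus k^p$ and $L=k(\mu^{1/p})$, then $F$ is injective on $L$, and $F(L)$ spans only $k\subsetneq L$. Over any field $k$, regard $k((T))/k[[T]]$ as a module over $k[[y]]$ with $y=T^p$. Then $F$ is injective, and its image lies in the submodule of classes of elements of $k((y))$, which does not contain the class of $T^{-1}$. These two modules will be local cohomology modules of $R/x$ in our examples.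

\section{The idea for $p=2$}\label{sec:model}

Let $k$ be an imperfect field of characteristic $2$, let $\mu\in k\setminus k^2$ and $L=k(\sqrt\mu)$. The inseparable extension $k\subset L$ has no automorphisms, but it deforms to an extension that has one. Put
\[
A=k[[x]],\qquad B=A[T]/(T^2-x^2T-\mu)=A\oplus A\tau .
\]
Then $B/xB=L$. Since $(\tau+x^2)^2-x^2(\tau+x^2)=\tau^2-x^2\tau$, there is an $A$-automorphism $\sigma$ of $B$ with $\sigma(\tau)=\tau+x^2$, and $\sigma$ is the identity modulo $x$. Let $E=A_x/A=H^1_{(x)}(A)$ and $H=B_x/B=H^1_{(x)}(B)=E\oplus E\tau$. Then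
\[
(\sigma-1)(e_0+e_1\tau)=x^2e_1 .
\]
Both phenomena of Theorems~\ref{thm:att} and~\ref{thm:def} are visible in this map.
\begin{itemize}
\item Its kernel is $E\oplus(x^{-2}A/A)\tau$, which has the nonzero quotient $x^{-2}A/A$ of finite length.
\item Its image is $x^2E=E$, so its cokernel is $H/E\cong E\tau$. The class of $x^{-1}\tau$ is nonzero there, but $F(x^{-1}\tau)=x^{-2}(x^2\tau+\mu)=\tau+\mu x^{-2}$ is zero, because $\tau\in B$ and $\mu x^{-2}\in E$.
\item Modulo $x$ the map $\sigma-1$ on $L$ is zero, so its kernel and cokernel both equal $L$, and $F$ is injective on them.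
\end{itemize}
So we want a ring $R$ whose local cohomology contains $\ker(\sigma-1)$ and $\operatorname{coker}(\sigma-1)$ on $H$, in such a way that the local cohomology of $R/x$ contains the kernel and cokernel of the zero map on $L$.

A difference of this kind arises as a connecting map. Restricting a polynomial $f\in(u,v)B[u,v]$ to the two coordinate axes gives an exact sequence
\[
0\to uvB[u,v]\to(u,v)B[u,v]\to zB[z]\oplus zB[z]\to0 .
\]
By Lemma~\ref{lem:mono} the local cohomology of the outer terms in polynomial degree $0$ is $H$ and $H\oplus H$, and we shall see that the connecting map is $(\eta,\eta')\mapsto\pm(\eta-\eta')$. Now keep only the $f$ whose two restrictions differ by $\sigma$, that is, $f(z,0)=\sigma(f(0,z))$. They form a set $J$ closed under products, with quotient $zB[z]$ embedded by $g\mapsto(g,\sigma g)$, and the connecting map becomes $\pm(1-\sigma)$. Geometrically, the two axes are glued along $\sigma$.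

It remains to make $J$ an ideal of a ring without disturbing its local cohomology. Adjoining only the constants $A$ destroys F-injectivity modulo $x$ (Remark~\ref{rem:U}). Instead we let $J$ be the ideal of a second component, the plane $U=A[w_1,w_2]$, whose local cohomology lives only in the top degree; see Figure~\ref{fig:glue}. To obtain the invariants of several automorphisms at once, which is needed over a perfect field, we use one copy of $B[u,v]$ for each.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[gray] (-6.4,-0.6) rectangle (-3.6,2.4);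
\fill (-4.6,0) circle (2pt);
\node at (-5,-1) {$\operatorname{Spec}A[w_1,w_2]$};
\draw[gray] (-0.6,-0.6) rectangle (2.8,2.4);
\draw[thick,->] (-0.4,0) -- (2.6,0) node[below left] {$u$};
\draw[thick,->] (0,-0.4) -- (0,2.2) node[below left] {$v$};
\fill (0,0) circle (2pt);
\draw[<->,dashed] (0.1,1.4) to[bend left=45] node[above right] {$\sigma$} (1.4,0.1);
\draw[<->,dashed] (-4.5,0.1) to[bend left=25] node[above] {$h(0,0)=f(0,0)$} (-0.1,0.1);
\node at (1.1,-1) {$\operatorname{Spec}B[u,v]$};
\end{tikzpicture}
\caption{The ring $R$ for one automorphism $\sigma$ of the $A$-algebra $B$ consists of the pairs $(f;h)\in B[u,v]\times A[w_1,w_2]$ with $f(z,0)=\sigma(f(0,z))$ and $f(0,0)=h(0,0)$. The first condition glues the two axes of the plane over $B$ along $\sigma$; the second attaches the plane over $A$ along the origins.}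
\label{fig:glue}
\end{figure}

\section{The ring $R$}\label{sec:ring}

\subsection*{Data}
Let $(A,\mathfrak n,k)$ be a regular local ring of characteristic $p$ and dimension $d\ge1$, and let $0\ne x\in\mathfrak n$ and $c\in A$. Let $G\subset xA$ be a finite additive subgroup of order $q=p^r$, $r\ge1$, with $\mathbb F_p$-basis $g_1,\dots,g_r$. Put
\[
P(T)=\prod_{g\in G}(T-g),\qquad B=A[T]/(P(T)-c)=\bigoplus_{j=0}^{q-1}A\tau^j ,
\]
where $\tau$ is the class of $T$. Since $G$ is a group, $P(T+g)=P(T)$ for $g\in G$. So $G$ acts on $B$ by $A$-algebra automorphisms, with $g$ sending $\tau$ to $\tau+g$; let $\sigma_i$ be the automorphism given by $g_i$. Write $\bar A=A/xA$ and $\bar B=B/xB$. The inclusion $G\subset xA$ has two consequences: each $\sigma_i$ is the identity modulo $xB$, and $P(T)\equiv T^q$, so that $\bar B=\bar A[T]/(T^q-\bar c)$. The ring $\bar A$ is Cohen--Macaulay of dimension $d-1$ and $\bar B$ is free over it. We shall need: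

\medskip
\noindent\textbf{Hypothesis (H).} \emph{$F$ is injective on $H^{d-1}_{\mathfrak n}(\bar B)$.}
\medskip

Let $S=B[u,v]$ and $U=A[w_1,w_2]$, and let $\sigma_i$ act on $B[z]$ coefficientwise. For $f\in S$ write $f(0,z)$ and $f(z,0)$ for the images in $B[z]$ under $u\mapsto0,v\mapsto z$ and $u\mapsto z,v\mapsto0$. Let $R$ be the set of $(f_1,\dots,f_r;h)\in S^r\times U$ with
\[
f_i(0,z)=f_1(0,z),\qquad f_i(z,0)=\sigma_i\big(f_1(0,z)\big)\quad(1\le i\le r),\qquad f_1(0,0)=h(0,0).
\]
Each condition equates two ring homomorphisms, so $R$ is a subring. Grade by $\deg u=\deg v=\deg z=\deg w_1=1$ and $\deg w_2=2$. The conditions are homogeneous, so $R=\bigoplus_{n\ge0}R_n$ is graded. In degree $0$ they say $f_1=\dots=f_r=h\in A$, so $R_0=A$. The homogeneous elements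
\[
\alpha=(u+v,\dots,u+v;w_1),\qquad\beta=(uv,\dots,uv;w_2)
\]
lie in $R$, since $u+v$ restricts to $z$ and $uv$ to $0$ on both axes. Let $\Lambda=A[X,Y]\to R$ send $X\mapsto\alpha$ and $Y\mapsto\beta$. Put $R_+=\bigoplus_{n>0}R_n$, $\mathfrak m=\mathfrak n+R_+$ and $\bar R=R/xR$.

\begin{lemma}\label{lem:ring}
The ring $R$ is Noetherian, $\mathfrak m=\sqrt{(\mathfrak n,\alpha,\beta)R}$ is a maximal ideal with residue field $k$, and $x$ is a nonzerodivisor on $R$. The local ring $R_{\mathfrak m}$ has dimension $d+2$, and its local cohomology and that of $R_{\mathfrak m}/(x)$ are $H^j_{\mathfrak m}(R)$ and $H^j_{\mathfrak m}(\bar R)$, compatibly with $F$.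
\end{lemma}

\begin{proof}
The composite $\Lambda\to R\to U$ is an isomorphism, so $\Lambda\to R$ is injective. The ring $S$ is generated by $1,u$ as a module over $B[u+v,uv]$, because $u^2=u(u+v)-uv$ and $v=(u+v)-u$, and $B$ is finite over $A$. So $S^r\times U$ is a finite $\Lambda$-module. Hence its submodule $R$ is finite over $\Lambda$, and Noetherian. We have $R/\mathfrak m=A/\mathfrak n=k$. The graded ring $R/(\mathfrak n,\alpha,\beta)R$ is finite-dimensional over $k$ with degree $0$ part $k$, so it vanishes in large degrees and the image of $R_+$ is nilpotent. This gives the radical, and shows that $\mathfrak m$ is the only prime of $R$ over $(\mathfrak n,X,Y)$. The ring $R\otimes_\Lambda\Lambda_{(\mathfrak n,X,Y)}$ is a finite extension of the local ring $\Lambda_{(\mathfrak n,X,Y)}$, so its maximal ideals lie over $(\mathfrak n,X,Y)$. Therefore it is local, equals $R_{\mathfrak m}$, and has dimension $\dim\Lambda_{(\mathfrak n,X,Y)}=d+2$. The element $x$ is a nonzerodivisor on the free $A$-module $S^r\times U$. Finally, every element of $H^j_{\mathfrak m}(R)$ is killed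 by a power of the maximal ideal $\mathfrak m$, so elements outside $\mathfrak m$ act bijectively and $H^j_{\mathfrak m}(R)=H^j_{\mathfrak m}(R)_{\mathfrak m}=H^j_{\mathfrak mR_{\mathfrak m}}(R_{\mathfrak m})$. This identification is induced by the ring map $R\to R_{\mathfrak m}$, so it commutes with $F$. The same argument applies to $\bar R$.
\end{proof}

In particular $H^j_{\mathfrak m}(M)=H^j_{(\mathfrak n,X,Y)}(M)$ for every $R$-module $M$: local cohomology can be computed over $\Lambda$, and over $\bar A[X,Y]$ if $xM=0$.

\subsection*{The twisted ideal}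
The ideal of the component $U$ has the same shape for $R$ and for $\bar R$, so we define it once. Let $A'$ be a ring of characteristic $p$ and $C$ an $A'$-algebra with $A'$-automorphisms $\rho=(\rho_1,\dots,\rho_r)$. Put
\[
J(C,\rho)=\big\{f\in C[u,v]^r:\ \text{there is }g\in zC[z]\text{ with }f_i(0,z)=g,\ f_i(z,0)=\rho_ig\text{ for all }i\big\}.
\]
Let $X,Y$ act on $C[u,v]$ as $u+v,uv$ and on $C[z]$ as $z,0$. Then $J(C,\rho)$ is an $A'[X,Y]$-module with $p$-th powers, and there is an exact sequence
\begin{equation}\label{eq:J}
0\to(uvC[u,v])^r\to J(C,\rho)\xrightarrow{\ f\mapsto g\ }zC[z]\to0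
\end{equation}
whose maps are multiplicative and $A'[X,Y]$-linear. Indeed, a polynomial vanishing on both axes is divisible by $uv$, and $g\in zC[z]$ is the image of $f_i=g(v)+(\rho_ig)(u)$.

\begin{lemma}\label{lem:seq}
Put $J=J(B,\sigma)$, $\bar J=J(\bar B,\mathrm{id})$ and $\bar U=\bar A[w_1,w_2]$. There are exact sequences with multiplicative $\Lambda$-linear maps
\begin{equation}\label{eq:R}
0\to J\to R\to U\to0,\qquad 0\to\bar J\to\bar R\to\bar U\to0 .
\end{equation}
\end{lemma}

\begin{proof}
The projection $R\to U$ is onto, since $h$ lifts to $(h(0,0),\dots,h(0,0);h)$. Its kernel consists of the $(f;0)\in R$, for which $g=f_1(0,z)$ has constant term $0$; this is $J$. A short exact sequence stays exact modulo $x$ when $x$ is a nonzerodivisor on the quotient term. This applies to the first sequence in \eqref{eq:R} and to \eqref{eq:J} for $J$, so it remains to identify $J/xJ$ with $\bar J$. Reduction of coefficients maps $J$ into $\bar J$, because $\sigma_i\equiv\mathrm{id}$ modulo $xB$. It induces a morphism from the reduction of \eqref{eq:J} for $J$ to the sequence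 \eqref{eq:J} for $\bar J$, which is an isomorphism on the outer terms. By the five lemma $J/xJ\cong\bar J$.
\end{proof}

\section{Local cohomology of the twisted ideal}\label{sec:J}

In this section $(A',\mathfrak n')$ is a Cohen--Macaulay local ring of characteristic $p$ with system of parameters $y=(y_1,\dots,y_\delta)$, the algebra $C$ is finite free over $A'$ with automorphisms $\rho_1,\dots,\rho_r$, and $H=H^\delta_{\mathfrak n'}(C)$. The two cases of interest are $(A,B,\sigma)$ with $\delta=d$ and $(\bar A,\bar B,\mathrm{id})$ with $\delta=d-1$. We write $H^j(-)$ for $H^j_{(\mathfrak n',X,Y)}(-)$, computed by $\check C(y,X,Y;-)$, and $S'=C[u,v]$.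

On $zC[z]$ the elements $X,Y$ act as $z,0$, so $\check C(y,X,Y;zC[z])=\check C(y,z;zC[z])$. In $S'$ the ideals $(y,u+v,uv)$ and $(y,u,v)$ have the same radical, since $u^2=u(u+v)-uv$ and $v^2=v(u+v)-uv$. So for $S'$-modules $M$ there are functorial quasi-isomorphisms
\begin{equation}\label{eq:zig}
\check C(y,X,Y;M)\longleftarrow\check C(y,u+v,uv,u,v;M)\longrightarrow\check C(y,u,v;M).
\end{equation}
By Lemma~\ref{lem:mono} the only nonzero cohomology modules of the outer terms of \eqref{eq:J} are
\[
H^{\delta+1}(zC[z])=\bigoplus_{a\ge0}Hz^{-a},\qquad H^{\delta+2}\big((uvS')^r\big)=\Big(\bigoplus_{a,b\ge0}Hu^{-a}v^{-b}\Big)^r ,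
\]
where \eqref{eq:zig} is used for the second one, and $F$ acts as in that lemma.

\begin{proposition}\label{prop:J}
The connecting map of \eqref{eq:J} is
\begin{equation}\label{eq:partial}
\partial(\eta z^{-a})=(-1)^\delta\big(\eta\,v^{-a}-\rho_i(\eta)\,u^{-a}\big)_{i=1,\dots,r}.
\end{equation}
Consequently $H^j(J(C,\rho))=0$ for $j\ne\delta+1,\delta+2$, and $F$-equivariantly
\[
H^{\delta+1}(J(C,\rho))=\{\eta z^0:\ \rho_i\eta=\eta\text{ for all }i\},\qquad H^{\delta+2}(J(C,\rho))=\operatorname{coker}\partial .
\]
\end{proposition}

\begin{proof}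
The module $J(C,\rho)$ is not an $S'$-module, so we cannot use the convenient sequence $y,u,v$ on \eqref{eq:J} directly. We therefore compare \eqref{eq:J} with the untwisted sequence. Fix $i$. There is a commutative diagram of $A'[X,Y]$-modules with exact rows
\[
\begin{array}{ccccccccc}
0&\to&(uvS')^r&\to&J(C,\rho)&\to&zC[z]&\to&0\\
&&\downarrow&&\downarrow&&\downarrow&&\\
0&\to&uvS'&\to&(u,v)S'&\to&zC[z]\oplus zC[z]&\to&0
\end{array}
\]
in which the first two vertical maps are $f\mapsto f_i$, the third is $g\mapsto(g,\rho_ig)$, and the surjection in the lower row is $f\mapsto(f(0,z),f(z,0))$. Hence the $i$-th component of $\partial(\eta z^{-a})$ is $\partial'(\eta z^{-a},\rho_i(\eta)z^{-a})$, where $\partial'$ is the connecting map of the lower row. We must show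
\begin{equation}\label{eq:partialprime}
\partial'(\eta z^{-a},\eta'z^{-a})=(-1)^\delta(\eta v^{-a}-\eta'u^{-a}).
\end{equation}

The lower row is a sequence of $S'$-modules, with quotient $vC[v]\oplus uC[u]$, where $u$ acts as $0$ on the first summand and $v$ acts as $0$ on the second. By functoriality of \eqref{eq:zig} we may compute $\partial'$ with $\check C(y,u,v;-)$, but since the relative sign in \eqref{eq:partialprime} matters we must check that \eqref{eq:zig} introduces no sign on the two summands. On $vC[v]$ the elements $u+v,uv,u,v$ act as $v,0,0,v$, so by Lemma~\ref{lem:cech}(b) the diagram \eqref{eq:zig} is $\check C(y,v;-)\leftarrow\check C(y,v,v;-)\to\check C(y,v;-)$. By Lemma~\ref{lem:cech}(c) it induces the identity on cohomology. On $uC[u]$ the four elements act as $u,0,u,0$, and the same argument applies with $u$ in place of $v$.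

Put $y_*=y_1\cdots y_\delta$ and let $b,b'\in C_{y_*}$ represent $\eta,\eta'$. The class $\eta v^{-a}$ is represented by $bv^{-a}\in(vC[v])_{y_*v}$, in the summand indexed by $\{y,v\}$. It lifts to $bv^{-a}\in((u,v)S')_{y_*v}$; the image of this lift in $(uC[u])_{y_*v}=0$ causes no difficulty. The differential adds the index $u$, which is preceded by $\delta$ indices, so it gives $(-1)^\delta bv^{-a}\in(uvS')_{y_*uv}$. The class $\eta'u^{-a}$ is represented by $b'u^{-a}$ in the summand indexed by $\{y,u\}$ and lifts to $b'u^{-a}\in((u,v)S')_{y_*u}$. The differential adds the index $v$, which is preceded by $\delta+1$ indices, so it gives $(-1)^{\delta+1}b'u^{-a}$. This proves \eqref{eq:partialprime} and \eqref{eq:partial}.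

The long exact sequence of \eqref{eq:J} reduces to
\[
0\to H^{\delta+1}(J(C,\rho))\to H^{\delta+1}(zC[z])\xrightarrow{\partial}H^{\delta+2}((uvS')^r)\to H^{\delta+2}(J(C,\rho))\to0 .
\]
The map $\partial$ sends $Hz^{-a}$ into total degree $-a$, so its kernel is the sum of the kernels on the $Hz^{-a}$. For $a\ge1$ the monomials $v^{-a}$ and $u^{-a}$ are different and $\partial$ is injective on $Hz^{-a}$. For $a=0$ they coincide, and $\partial(\eta z^0)=\pm\big((\eta-\rho_i\eta)u^0v^0\big)_i$.
\end{proof}

\section{The special fiber is F-injective}\label{sec:fiber}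

\begin{proposition}\label{prop:fiber}
Put $\bar H=H^{d-1}_{\mathfrak n}(\bar B)$. Then $H^j_{\mathfrak m}(\bar R)=0$ for $j\ne d,d+1$, and $H^d_{\mathfrak m}(\bar R)\cong\bar H$ compatibly with $F$. If \textup{(H)} holds, then $R_{\mathfrak m}/(x)$ is F-injective.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:J} with $\delta=d-1$ and $\rho_i=\mathrm{id}$, the module $\bar J$ has cohomology only in degrees $d$ and $d+1$, and $H^d_{\mathfrak m}(\bar J)=\bar Hz^0$. By Lemma~\ref{lem:mono} the only nonzero cohomology of $\bar U$ is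
\[
H^{d+1}_{\mathfrak m}(\bar U)=\bigoplus_{a,b\ge1}H^{d-1}_{\mathfrak n}(\bar A)\,w_1^{-a}w_2^{-b}.
\]
So the long exact sequence of \eqref{eq:R} gives $H^d_{\mathfrak m}(\bar R)=H^d_{\mathfrak m}(\bar J)=\bar Hz^0$, an exact sequence
\[
0\to H^{d+1}_{\mathfrak m}(\bar J)\to H^{d+1}_{\mathfrak m}(\bar R)\to H^{d+1}_{\mathfrak m}(\bar U)\to0,
\]
and vanishing in all other degrees. Assume (H). Then $F$ is injective on $H^d_{\mathfrak m}(\bar R)$, and it remains to treat the outer terms of this sequence.

The ring map $\bar A\to\bar B$ is a split injection of $\bar A$-modules, so $H^{d-1}_{\mathfrak n}(\bar A)$ is an $F$-stable submodule of $\bar H$ and $F$ is injective on it. As $F(ew_1^{-a}w_2^{-b})=F(e)w_1^{-pa}w_2^{-pb}$ and distinct monomials go to distinct monomials, $F$ is injective on $H^{d+1}_{\mathfrak m}(\bar U)$.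

Injectivity of $F$ does not pass to quotients in general, so $H^{d+1}_{\mathfrak m}(\bar J)=\operatorname{coker}\partial$ needs a computation. Since $\rho_i=\mathrm{id}$, the map $\partial$ kills $\bar Hz^0$, and its image consists of the elements $\big(\sum_{n\ge1}(\theta_nv^{-n}-\theta_nu^{-n})\big)_i$ with $\theta_n\in\bar H$ independent of $i$. Let $\xi=\big(\sum_{a,b\ge0}\eta^i_{ab}u^{-a}v^{-b}\big)_i$ and suppose that $F(\xi)$ is such an element. Comparing the coefficients of $u^{-pa}v^{-pb}$ gives, for all $i$:
\[
F(\eta^i_{ab})=0\ \text{ if }a,b\ge1\text{ or }a=b=0;\qquad F(\eta^i_{0b})=\theta_{pb},\quad F(\eta^i_{b0})=-\theta_{pb}\ \text{ if }b\ge1 .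
\]
As $F$ is additive and injective on $\bar H$, the coefficients of the first kind vanish, $\theta'_b=\eta^i_{0b}$ does not depend on $i$, and $\eta^i_{b0}=-\theta'_b$. Thus $\xi=\big(\sum_{b\ge1}(\theta'_bv^{-b}-\theta'_bu^{-b})\big)_i$ lies in the image of $\partial$. So $F$ is injective on $\operatorname{coker}\partial$, hence on $H^{d+1}_{\mathfrak m}(\bar R)$. Lemma~\ref{lem:ring} transfers the result to $R_{\mathfrak m}/(x)$.
\end{proof}

The isomorphism $H^d_{\mathfrak m}(\bar R)\cong\bar H$ shows that (H) is also necessary. The triviality of the $\sigma_i$ modulo $x$ was used to conclude $F(\eta^i_{00})=0$; Section~\ref{sec:coinv} shows what happens to this coefficient before reduction modulo $x$.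

\begin{remark}[the role of $U$]\label{rem:U}
Take $d=r=1$, $\bar A=k$ and $\bar B=L=k(\mu^{1/p})$ with $\mu\notin k^p$. Replace $R$ by its image $R'=A\oplus J$ in $S$. Then $R'/x=k\oplus\bar J\subset L[u,v]$ is a domain of positive dimension, so $H^0_{\mathfrak m}(R'/x)=0$. The sequence $0\to\bar J\to R'/x\to k\to0$ gives $0\to k\xrightarrow{\gamma}L\to H^1_{\mathfrak m}(R'/x)\to0$ with $\gamma$ being $k$-linear and $F$-equivariant. Then $\gamma(1)^p=\gamma(1)\ne0$, so $\gamma(1)\in\mathbb F_p^\times$ and $H^1_{\mathfrak m}(R'/x)=L/k\ne0$. On this module $F$ is zero, so $R'/x$ is not F-injective at $\mathfrak m$. The component $U$ removes the term $k$ from this sequence.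
\end{remark}

\section{Invariants and the proof of Theorem~\ref{thm:att}}\label{sec:inv}

From now on $E=H^d_{\mathfrak n}(A)$ and $H=H^d_{\mathfrak n}(B)=\bigoplus_{j<q}E\tau^j=E\otimes_AB$. On \v{C}ech representatives one reads off $\sigma_i(e\tau^j)=e(\tau+g_i)^j$ and $F(e\tau^j)=F(e)\tau^{pj}$. Let $H^G$ be the set of elements fixed by all $\sigma_i$, let $\lambda\colon H\to E$ be the $A$-linear map taking the coefficient of $\tau^{q-1}$, and put $E'=\{e\in E:Ge=0\}$.

\begin{proposition}\label{prop:inv}
The $R$-module $H^{d+1}_{\mathfrak m}(R)$ is isomorphic to $H^G$, with $R$ acting through $R\to R/R_+=A$, and $\lambda(H^G)=E'$. If $E'\ne\mathfrak nE'$, then $\mathfrak mR_{\mathfrak m}\in\operatorname{Att}(H^{d+1}_{\mathfrak mR_{\mathfrak m}}(R_{\mathfrak m}))$.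
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:mono}, $H^j_{\mathfrak m}(U)=0$ for $j\ne d+2$. So \eqref{eq:R} and Proposition~\ref{prop:J} with $\delta=d$ give
\[
H^{d+1}_{\mathfrak m}(R)\cong H^{d+1}_{\mathfrak m}(J)=H^Gz^0\subset\bigoplus_{a\ge0}Hz^{-a}=H^{d+1}_{\mathfrak m}(zB[z]).
\]
The maps $R\leftarrow J\to zB[z]$ are $R$-linear when $(f;h)\in R$ acts on $zB[z]$ by $f_1(0,z)$. This polynomial lies in $A+zB[z]$, and $zB[z]$ kills $Hz^0$ because no positive powers of $z$ occur in the direct sum. So $R_+$ acts as zero on $H^Gz^0$.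

For $j<q$ we have $\sigma_i(e\tau^j)=\sum_{l\le j}\binom jlg_i^{\,j-l}e\,\tau^l$. Let $\eta=\sum e_j\tau^j\in H^G$. The coefficient of $\tau^{q-2}$ in $\sigma_i\eta-\eta=0$ is $(q-1)g_ie_{q-1}=-g_ie_{q-1}$, so $g_ie_{q-1}=0$ for all $i$ and $\lambda(\eta)\in E'$. Conversely, if $e\in E'$, all terms with $l<q-1$ in $\sigma_i(e\tau^{q-1})$ vanish, so $e\tau^{q-1}\in H^G$ and $e\in\lambda(H^G)$.

Thus $E'$ is a quotient of $M=H^{d+1}_{\mathfrak m}(R)$, and $\mathfrak mM$ maps onto $\mathfrak nE'$. If $E'\ne\mathfrak nE'$ then $M\ne\mathfrak mM$, and Lemmas~\ref{lem:ring} and~\ref{lem:att} finish the proof.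
\end{proof}

The twist is essential here: with the identity in place of the $\sigma_i$ the same computation gives $H^{d+1}_{\mathfrak m}(R)\cong H$, on which $x$ is surjective by Lemma~\ref{lem:top} applied to $A$.

\begin{remark}[how the data are found]\label{rem:choice}
We need both (H) and $E'\ne\mathfrak nE'$. For a regular local ring, $E$ is the injective hull of $k$. So $E'=\operatorname{Hom}_A(A/GA,E)$ and $k\otimes_AE'\cong\operatorname{Hom}_A(\operatorname{Hom}_A(k,A/GA),E)$, which shows that $E'\ne\mathfrak nE'$ if and only if $A/GA$ has depth $0$. For $d=1$ this is automatic. But then (H) says that $\bar B=H^0_{\mathfrak n}(\bar B)$ is reduced, which forces $\bar A=k$ and $\bar c\notin k^p$: if $\bar c=a^p$, then $T^{q/p}-a$ is a nonzero nilpotent of $\bar B$. So $k$ must be imperfect. For $d=2$ and $r=1$ the ring $A/g_1A$ has depth $1$, so we need $r\ge2$ and an ideal $GA\subset xA$ with $\operatorname{depth}A/GA=0$, such as $x\mathfrak n$. The examples below are verified directly.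
\end{remark}

\begin{example}\label{ex:I}
Let $k$ be imperfect and $\mu\in k\setminus k^p$. Take $A=k[[x]]$, $G=\mathbb F_px^2$ and $c=\mu$, so $d=r=1$. The polynomial $T^p-\mu$ is irreducible over $k$, so $\bar B=k[T]/(T^p-\mu)$ is a field. Then $H^0_{\mathfrak n}(\bar B)=\bar B$ and (H) holds. Here $E=A_x/A$, $E'=x^{-2}A/A$ and $\mathfrak nE'=x^{-1}A/A\ne E'$. By Lemma~\ref{lem:ring} and Propositions~\ref{prop:fiber} and~\ref{prop:inv}, the ring $R_{\mathfrak m}$ has dimension $3$ and residue field $k$, the ring $R_{\mathfrak m}/(x)$ is F-injective, and the maximal ideal is attached to $H^2_{\mathfrak m}(R)$.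

Moreover $\dim R_{\mathfrak m}/(x)=2$, $H^0_{\mathfrak m}(\bar R)=0$, and $H^1_{\mathfrak m}(\bar R)=\bar Bz^0$. As in the proof of Proposition~\ref{prop:inv}, $R$ acts on $\bar Bz^0$ through $A$, hence through $k$, so this module has length $p$. All hypotheses of the second statement in Theorem~\ref{thm:pos}(b) hold except perfectness, and the conclusion fails.
\end{example}

\begin{example}\label{ex:II}
Let $k$ be arbitrary. Take $A=k[[x,y]]$, $G=\mathbb F_px^2+\mathbb F_pxy$ and $c=y$, so $d=r=2$ and $q=p^2$. Then $\bar A=k[[y]]$, and the map $\bar B=k[[y]][T]/(T^q-y)\to k[[T]]$, $y\mapsto T^q$, is an isomorphism, since both sides are free over $k[[y]]=k[[T^q]]$ on $1,T,\dots,T^{q-1}$. So $H^1_{\mathfrak n}(\bar B)=k((T))/k[[T]]$. A Laurent series $f$ of order $n$ has $f^p$ of order $pn$, so $f^p\in k[[T]]$ implies $f\in k[[T]]$, and (H) holds.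

Here $E=A_{xy}/(A_x+A_y)$ and $E'=\{e\in E:x^2e=xye=0\}$; write $[a]$ for the class of $a\in A_{xy}$. Multiplication by $x$ kills $\mathfrak nE'$, because $x\mathfrak n=(x^2,xy)$. The class $e=[x^{-2}y^{-1}]$ lies in $E'$, since $x^2e=[y^{-1}]=0$ and $xye=[x^{-1}]=0$. But $xe=[x^{-1}y^{-1}]\ne0$: an equation $x^{-1}y^{-1}=ax^{-n}+by^{-n}$ with $a,b\in A$ would give $x^{n-1}y^{n-1}\in(x^n,y^n)$. So $e\notin\mathfrak nE'$. As before, $R_{\mathfrak m}$ has dimension $4$ and residue field $k$, the ring $R_{\mathfrak m}/(x)$ is F-injective, and the maximal ideal is attached to $H^3_{\mathfrak m}(R)$.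
\end{example}

Examples~\ref{ex:I} and~\ref{ex:II} prove parts (I) and (II) of Theorem~\ref{thm:att} and complete the proof of Theorem~\ref{thm:pos}(b).

\section{Coinvariants and the proof of Theorem~\ref{thm:def}}\label{sec:coinv}

Let $r=1$ and $G=\mathbb F_pg$ with $0\ne g\in xA$, and write $\sigma=\sigma_1$. Then $P(T)=\prod_{a\in\mathbb F_p}(T-ag)=T^p-g^{p-1}T$, so
\[
\tau^p=g^{p-1}\tau+c .
\]

\begin{proposition}\label{prop:coinv}
The module $H^{d+2}_{\mathfrak m}(R)$ contains an $F$-stable $A$-submodule isomorphic to $E$ on which $F$ acts as $e\mapsto g^{(p-1)^2}F(e)$.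
\end{proposition}

\begin{proof}
Since $H^{d+1}_{\mathfrak m}(U)=0$, the sequence \eqref{eq:R} gives an $F$-equivariant injection of $H^{d+2}_{\mathfrak m}(J)=\operatorname{coker}\partial$ into $H^{d+2}_{\mathfrak m}(R)$. By \eqref{eq:partial}, $\partial(Hz^0)=(\sigma-1)H\,u^0v^0$, while $\partial(Hz^{-a})\subset Hv^{-a}\oplus Hu^{-a}$ for $a\ge1$. So the degree $0$ part of $\operatorname{coker}\partial$ is $H/(\sigma-1)H$, and it is $F$-stable with the action induced from $H$.

We claim that $(\sigma-1)H=\bigoplus_{j\le p-2}E\tau^j=\ker\lambda$. The inclusion ``$\subset$'' holds because $\sigma-1$ lowers the degree in $\tau$. For ``$\supset$'' we show $E\tau^l\subset(\sigma-1)H$ by induction on $l\le p-2$. We have $gE=E$ by Lemma~\ref{lem:top}, and $l+1\le p-1$ is a unit, so every $e\in E$ can be written $e=(l+1)ge'$ with $e'\in E$. Then $(\sigma-1)(e'\tau^{l+1})-e\tau^l$ lies in $\bigoplus_{j<l}E\tau^j$, which is contained in $(\sigma-1)H$ by induction.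

So $\lambda$ induces $H/(\sigma-1)H\cong E$, with inverse $e\mapsto e\tau^{p-1}$. Finally,
\[
F(e\tau^{p-1})=F(e)\,(\tau^p)^{p-1}=F(e)\,(g^{p-1}\tau+c)^{p-1}.
\]
The last factor has degree $p-1$ in $\tau$, so it is already expressed in the basis $1,\dots,\tau^{p-1}$, and its leading coefficient is $g^{(p-1)^2}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:def}]
Take $g=x^2$, and let $A=k[[x]]$ with $e=[x^{-1}]$, or $A=k[[x,y]]$ with $e=[x^{-1}y^{-1}]$. Then $e\ne0$ (see Example~\ref{ex:II} for the second case), and $F(e)=[x^{-p}]$ or $[x^{-p}y^{-p}]$ is killed by $x^p$. Since $2(p-1)^2\ge2(p-1)\ge p$, we get $g^{(p-1)^2}F(e)=x^{2(p-1)^2}F(e)=0$. (With $g=x$ the required inequality $(p-1)^2\ge p$ would fail for $p=2$.) By Proposition~\ref{prop:coinv} and Lemma~\ref{lem:ring}, $R_{\mathfrak m}$ is not F-injective, whatever $c$ is.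

For $A=k[[x]]$ and $c=\mu\notin k^p$ this is the ring of Example~\ref{ex:I}, which proves the first statement. For $k$ arbitrary take $A=k[[x,y]]$ and $c=y$. Then $\bar B=k[[y]][T]/(T^p-y)\cong k[[T]]$, and (H) holds by the argument of Example~\ref{ex:II} with $p$ in place of $q$. By Proposition~\ref{prop:fiber} the ring $R_{\mathfrak m}/(x)$ is F-injective, and by Lemma~\ref{lem:ring} the ring $R_{\mathfrak m}$ has dimension $4$ and residue field $k$.
\end{proof}

By Remark~\ref{rem:lift}, in both rings $x$ must fail to be surjective on some local cohomology module. Proposition~\ref{prop:inv} shows where: $H^{d+1}_{\mathfrak m}(R)$ has the quotient $E'=\{e\in E:x^2e=0\}$, which is nonzero and killed by $x^2$.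

\begin{thebibliography}{9}
\bibitem{DM} Alessandro De Stefani and Linquan Ma, \emph{F-stable secondary representations and deformation of F-injectivity}, arXiv:2009.09038 (2020).
\end{thebibliography}
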